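# A noncommutative martingale inequality with $\sqrt p$ in front of the square function

## 1. Random signs, and the guess that the square function suffices

Add $n$ independent random signs and divide by $\sqrt n$. The sum of the squares of the increments is the constant $1$, and the $L_p$-norm of the sum is of order $\sqrt p$. This suggests a bold guess: for every martingale, even a noncommutative one, the $L_p$-norm of the final value is at most $C\sqrt p$ times the $L_p$-norm of its square function, with an absolute constant $C$. We first make the guess precise and then test it.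

**Setting.** Let $\mathcal N$ be a finite von Neumann algebra with a normal faithful tracial state $\tau$, so $\tau(1)=1$ and $\tau(xy)=\tau(yx)$. For $1\le p<\infty$ put $\|y\|_p=\tau(|y|^p)^{1/p}$, the norm of $L_p(\mathcal N,\tau)$. A filtration is an increasing sequence $\mathcal N_1\subset\dots\subset\mathcal N_n\subset\mathcal N$ of von Neumann subalgebras, with trace-preserving conditional expectations $E_k:\mathcal N\to\mathcal N_k$. We use constantly that $E_k$ is positive, that $\tau(E_k(x)y)=\tau(xy)$ for $y\in\mathcal N_k$, and that $E_jE_k=E_j$ for $j\le k$. A martingale is a sequence $x_k\in\mathcal N_k$ ($1\le k\le n$) with $E_k(x_{k+1})=x_k$; its differences are $dx_k=x_k-x_{k-1}$, with $x_0=0$, so that $dx_1=x_1$. All operators below are bounded, that is, in $\mathcal N$.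

If $\mathcal N=L_\infty(\Omega)$ for a probability space, these are the usual bounded martingales. If $\mathcal N=M_m\otimes M_l$ with the normalized trace, $\mathcal N_1=M_m\otimes 1$ and $\mathcal N_2=\mathcal N$, then $E_1=\mathrm{id}\otimes\frac1l\mathrm{Tr}$, and $x_1=0$, $x_2=c\otimes h$ is a martingale whenever $\mathrm{Tr}\,h=0$.

**Definition (square function and jump term).** For a martingale $(x_k)$ and $2\le p<\infty$,
$$S=\Big(\sum_{k=1}^n dx_k^*dx_k+dx_kdx_k^*\Big)^{1/2},\qquad G_p(x)=\Big(\sum_{k=1}^n\|dx_k\|_p^p\Big)^{1/p}.$$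

Why both products? Take $\mathcal N=M_n\otimes L_\infty(\{\pm1\}^n)$, let $\mathcal N_k$ be generated by $M_n$ and the signs $\epsilon_1,\dots,\epsilon_k$, and let $dx_k=e_{1k}\otimes\epsilon_k$. Then $\sum dx_k^*dx_k=\sum e_{kk}=1$ and $\sum dx_kdx_k^*=n\,e_{11}$. Also $x_nx_n^*=n\,e_{11}$, so $\|x_n\|_p=n^{1/2-1/p}$, and $G_p(x)=(n\cdot\frac1n)^{1/p}=1$. With the products $dx_k^*dx_k$ alone, any inequality of the type studied here would bound $n^{1/2-1/p}$ by a number that depends only on $p$; this is false for $p>2$. In the commutative case $S=\sqrt2\,(\sum|dx_k|^2)^{1/2}$.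

The question, posed by Junge and Zeng in "Noncommutative martingale deviation and Poincaré type inequalities with applications" (arXiv:1211.3209, 2012), allows an extra term that sees only the sizes of the individual jumps. Do there exist one absolute constant $C<\infty$ and one function $f:[2,\infty)\to[0,\infty)$ such that
$$\|x_n\|_p\le C\sqrt p\,\|S\|_p+f(p)\,G_p(x)\tag{1}$$
for all $2\le p<\infty$, all $n$, all $(\mathcal N,\tau)$, all filtrations and all martingales? The constant $C$ may not depend on $p$. For commutative martingales (1) holds (Pinelis, who attributed it to Hitczenko), and it has been proved for noncommutative martingales with independent increments. So one first guesses "yes", and our bold guess is that even $f=0$ works.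

*One step.* If $n=1$, then $x_1^*x_1\le S^2$, so $\|x_1\|_p=\|x_1^*x_1\|_{p/2}^{1/2}\le\|S\|_p$. The guess passes.

*The exponent $p=2$.* For $j<k$ we have $\tau(dx_j^*dx_k)=\tau(dx_j^*E_{k-1}(dx_k))=0$. So $\|x_n\|_2^2=\sum\|dx_k\|_2^2=\frac12\|S\|_2^2$. The guess passes.

*Random signs.* Let $x_k=n^{-1/2}\sum_{j\le k}\epsilon_j$. Then $S=\sqrt2$ and $G_p(x)=n^{1/p-1/2}$. For $p=2m$ an even integer, $\mathbb E(\sum_{j\le n}\epsilon_j)^{2m}$ is the number of sequences $(i_1,\dots,i_{2m})$ in $\{1,\dots,n\}^{2m}$ in which each value occurs an even number of times. Each of them arises from one of the $(2m-1)!!$ pairings of the positions and a value for each pair; pairings with distinct values give distinct sequences. Hence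
$$(2m-1)!!\,\prod_{i=0}^{m-1}\Big(1-\frac in\Big)\le\mathbb E\,x_n^{2m}\le(2m-1)!!\,.\tag{2}$$
The upper bound gives $\|x_n\|_{2m}\le\sqrt{2m}$. For general $p\ge2$ let $2m$ be the smallest even integer $\ge p$; then $2m\le2p$ and $\|x_n\|_p\le\|x_n\|_{2m}\le\sqrt{2p}=\sqrt p\,\|S\|_p$. The guess passes again. The lower bound shows that nothing smaller than order $\sqrt p$ will do: as $n\to\infty$ with $p=2m>2$ fixed, $G_p(x)\to0$, while
$$\lim_n\mathbb E\,x_n^{2m}=(2m-1)!!=\frac{(m+1)(m+2)\cdots(2m)}{2^m}\ge\Big(\frac m2\Big)^m=\Big(\frac p4\Big)^{p/2}.$$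
So if (1) held with $h(p)$ in place of $C\sqrt p$ and some finite $f$, then $\sqrt2\,h(p)\ge\frac12\sqrt p$ for every even $p>2$. (By the central limit theorem, and since all even moments stay bounded, $\|x_n\|_p$ tends to the $L_p$-norm of a standard Gaussian for every $p$; that norm is asymptotic to $\sqrt{p/e}$.)

## 2. A multiplicative martingale that freezes

The guess $f=0$ is nevertheless wrong, already for commutative martingales. The following proposition says how wrong.

**Proposition D.** If $(C,f)$ is admissible in (1), then $f(p)\ge p-1-C\sqrt{2p}$ for all $p>2$. Moreover $\sqrt p$ cannot be replaced by $o(\sqrt p)$.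

The second assertion was just proved with random signs. The first one excludes $f=0$, since $p-1\le C\sqrt{2p}$ fails for large $p$. For its proof we need a martingale whose final size comes from its past growth, while its square function comes mostly from one moderate last jump.

**Step 1: the martingale.** Fix $p>2$ and put $\kappa=1/p$, $\eta\in(0,1)$, $\pi=\frac{\eta}{\eta+\kappa}$. Start with $x_1=1$. At each of $m$ further steps, a value $X$ that is still alive moves to $(1+\eta)X$ with probability $1-\pi$ and stays alive, or moves to $(1-\kappa)X$ with probability $\pi$ and is frozen forever. Since $(1-\pi)\eta=\pi\kappa=\frac{\eta\kappa}{\eta+\kappa}$, this is a martingale. Let $x$ be its final value.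

**Step 2: the two parameters that govern all norms.** Put
$$e^\gamma=(1-\pi)(1+\eta)^p=\frac{(1+\eta)^p}{1+p\eta},\qquad\Lambda=\sum_{j=0}^{m-1}\pi(1-\pi)^j(1+\eta)^{jp}=\pi\sum_{j=0}^{m-1}e^{\gamma j}.$$
By Bernoulli's inequality $\gamma\ge0$. From $\log(1+\eta)\le\eta$ and $\log(1+v)\ge v-\frac{v^2}2$ for $v\ge0$ we get $\gamma\le p\eta-\big(p\eta-\frac{p^2\eta^2}2\big)=\frac{p^2\eta^2}2$.

**Step 3: the final value.** The path freezes at step $j+1$, with value $(1-\kappa)(1+\eta)^j$, with probability $\pi(1-\pi)^j$. Counting only frozen paths, $\|x\|_p^p\ge(1-\kappa)^p\Lambda$.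

**Step 4: the jump term.** The first difference contributes $1$. At step $j+1$ the path is alive with probability $(1-\pi)^j$ and value $(1+\eta)^j$; it jumps by $-\kappa(1+\eta)^j$ or by $\eta(1+\eta)^j$. Since $\frac{1-\pi}\pi=\frac\kappa\eta$,
$$G_p^p=1+\sum_{j<m}(1-\pi)^j(1+\eta)^{jp}\big(\pi\kappa^p+(1-\pi)\eta^p\big)=1+\kappa^p\Lambda+\kappa\eta^{p-1}\Lambda.$$

**Step 5: the square function.** Let $\Sigma=\sum_kdx_k^2$, so $S=\sqrt{2\Sigma}$. A geometric sum gives
$$\eta^2\sum_{i<j}(1+\eta)^{2i}=\eta^2\,\frac{(1+\eta)^{2j}-1}{2\eta+\eta^2}\le\frac\eta2(1+\eta)^{2j}.$$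
If the path freezes at step $j+1$, then $\Sigma=1+\eta^2\sum_{i<j}(1+\eta)^{2i}+\kappa^2(1+\eta)^{2j}$, so $\Sigma^{1/2}\le1+(\kappa+\sqrt\eta)(1+\eta)^j$. If it survives all $m$ steps, which has probability $(1-\pi)^m$, then $\Sigma^{1/2}\le1+\sqrt\eta(1+\eta)^m$. By the triangle inequality
$$\|\Sigma^{1/2}\|_p\le1+\big((\kappa+\sqrt\eta)^p\Lambda+\eta^{p/2}e^{\gamma m}\big)^{1/p}.$$

**Step 6: the limit.** Take $m=\lceil\eta^{-3/2}\rceil$ and let $\eta\to0$. Then $\gamma m\le\frac{p^2}2\eta^2(\eta^{-3/2}+1)\to0$ and $\Lambda\ge m\pi\ge\eta^{-3/2}\frac{\eta}{\eta+\kappa}\to\infty$. Insert Steps 3, 4, 5 into (1), divide by $\Lambda^{1/p}$, and pass to the limit: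
$$1-\kappa\le C\sqrt p\,\sqrt2\,\kappa+f(p)\,\kappa.$$
Multiplying by $p=1/\kappa$ gives $f(p)\ge p-1-C\sqrt{2p}$. $\square$

The same computation with $f=0$ and $c(p)$ in place of $C\sqrt p$ gives
$$c(p)\ge\frac{p-1}{\sqrt2}\quad\text{whenever}\quad\|x_n\|_p\le c(p)\|S\|_p\ \text{for all martingales}\qquad(p>2).\tag{3}$$
So an argument that produces only the square function loses a full factor $p$.

It is useful to see which quantity does detect this martingale. While alive at $X$, the conditional second moment of the next difference is $(\pi\kappa^2+(1-\pi)\eta^2)X^2=\kappa\eta X^2$. For a path that freezes at step $j+1$, the sum of these conditional second moments is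
$$V=\kappa\eta\sum_{i=0}^j(1+\eta)^{2i}=\frac{\kappa}{2+\eta}\big((1+\eta)^{2j+2}-1\big);$$
for a surviving path it is at most $\frac\kappa2(1+\eta)^{2m}$. The additive constant is negligible in the limit of Step 6, and $\|V^{1/2}\|_p/\Lambda^{1/p}\to\sqrt{\kappa/2}$. Thus $\sqrt p\,\|V^{1/2}\|_p/\Lambda^{1/p}\to\frac1{\sqrt2}$ for every $p$: with the factor $\sqrt p$, the conditioned square function does see the final size of this martingale. This is where the proof will go.

## 3. Statements: two square functions, then one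

Let
$$\sigma=\Big(\sum_{k=2}^nE_{k-1}(dx_k^*dx_k+dx_kdx_k^*)\Big)^{1/2}$$
be the conditioned square function.

**Theorem A.** For every $2\le p<\infty$ and every finite noncommutative martingale,
$$\|x_n\|_p\le15\sqrt p\,\|S\|_p+73\,p\,G_p(x).$$

So the answer to the question is yes, with $C=15$ and $f(p)=73p$. By Proposition D the orders $\sqrt p$ and $p$ of the two coefficients are optimal, already for commutative martingales.

**Theorem B.** If $x_k=x_k^*$ and $2\le p<\infty$, then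
$$\|x_n-x_1\|_p\le6\sqrt p\,\Big(\Big\|\sum_{k\ge2}dx_k^2\Big\|_{p/2}+\Big\|\sum_{k\ge2}E_{k-1}(dx_k^2)\Big\|_{p/2}\Big)^{1/2}.$$

**Theorem C.** For every $2\le p<\infty$ and every finite noncommutative martingale, $\|x_n\|_p\le15\sqrt p\,\|\sigma\|_p+115\,p\,G_p(x)$.

Theorem B has no jump term. It is proved first, and the jump term enters only when the two square functions are compared.

## 4. Operator monotone powers and the calculus of left and right multiplications

**(F1)** For $0\le\alpha\le1$ the function $t^\alpha$ is operator monotone and operator concave on $[0,\infty)$. Hence $0\le x\le y$ implies $x^\alpha\le y^\alpha$, and $E(x^\alpha)\le(Ex)^\alpha$ for every conditional expectation $E$ and $x\ge0$ (operator Jensen inequality). The restriction $\alpha\le1$ matters: for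
$$x=\begin{pmatrix}1&1\\1&1\end{pmatrix}\le y=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad y^2-x^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}-\begin{pmatrix}2&2\\2&2\end{pmatrix}=\begin{pmatrix}3&1\\1&0\end{pmatrix}$$
has determinant $-1$, so $x^2\not\le y^2$.

**(F2)** (Kadison) $(Ex)^2\le E(x^2)$ for $x=x^*$.

**(F3)** (Bimodule calculus) Let $g,h\in\mathcal N$ be self-adjoint. On the Hilbert space $L_2(\mathcal N)$ with $\langle y,z\rangle=\tau(y^*z)$, let $L=L_g$ be left multiplication by $g$ and $R=R_h$ right multiplication by $h$. They are commuting bounded self-adjoint operators, so $F(L,R)$ is defined for $F$ continuous on the product of the spectra, and $F\ge0$ there implies $F(L,R)\ge0$. Moreover $(R-L)1=h-g$ and $\langle1,\varphi(L)\psi(R)1\rangle=\tau(\varphi(g)\psi(h))$. In particular, if $\sum_i\varphi_i(a)\psi_i(b)\ge0$ for all $a,b$ in the spectra of $g,h$, then $\sum_i\tau(\varphi_i(g)\psi_i(h))\ge0$.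

For example, let $\mathcal N=M_m$, $g=\sum g_ie_{ii}$, $h=U\,\mathrm{diag}(h_j)\,U^*$ with $U$ unitary. Then $\tau(\varphi(g)\psi(h))=\sum_{i,j}\frac{|U_{ij}|^2}m\varphi(g_i)\psi(h_j)$: the trace averages a function of two scalars over a probability measure on pairs of eigenvalues. So scalar inequalities in two variables become trace inequalities for two noncommuting operators.

**(F4)** For $r\ge1$ and $x,y\ge0$: $\tau(y^r)\ge\tau(x^r)+r\,\tau(x^{r-1}(y-x))$. This is (F3) applied to the scalar inequality $b^r-a^r-ra^{r-1}(b-a)\ge0$, which is convexity of $t^r$. With $Ex$ in place of $x$ and $x$ in place of $y$, where $\tau((Ex)^{r-1}(x-Ex))=0$, it gives $\tau((Ex)^r)\le\tau(x^r)$. Here $x^0=1$.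

**(F5)** We use the triangle inequality and Hölder's inequality in noncommutative $L_p$, also for finite traces that are not normalized, and $\|y^*\|_p=\|y\|_p$. If $0\le x\le y$ and $r\ge1$, then $\tau(x^r)\le\tau(x^{r-1}y)\le\|x\|_r^{r-1}\|y\|_r$, so $\|x\|_r\le\|y\|_r$. Conditional expectations are contractions for $\|\cdot\|_1$ and $\|\cdot\|_2$. Finally, the Riesz–Thorin theorem holds: a linear map with norm at most $M_1$ from $L_1$ to $L_1$ and at most $M_2$ from $L_2$ to $L_2$ has norm at most $\max(M_1,M_2)$ from $L_t$ to $L_t$, $1\le t\le2$.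

## 5. Expanding the $p$-th power loses a factor $\sqrt p$; testing against positive elements does not

Let $(z_k)$ be a self-adjoint martingale. The first thing to try is Taylor's formula for $|t|^p$, which gives for real $a,b$
$$|b|^p-|a|^p-pa|a|^{p-2}(b-a)\le\tfrac{p(p-1)}2(b-a)^2\big(|a|^{p-2}+|b|^{p-2}\big),\tag{4}$$
because the remainder is $p(p-1)(b-a)^2\int_0^1(1-\theta)|a+\theta(b-a)|^{p-2}d\theta$ and $|a+\theta(b-a)|\le\max(|a|,|b|)$. By (F3) one can insert $z_{k-1},z_k$ and sum over $k$. The plan then stops at two points.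

First, the constant in (4) is of order $p^2$, and it must be: with $a=1$ and $b\to1$ the left side is about $\frac{p(p-1)}2(b-1)^2$, so no constant below $\frac{p(p-1)}4$ works. Even if the remaining sum were bounded by an absolute constant times $\|z_n\|_p^{p-2}\|\sum dz_k^2\|_{p/2}$, taking the square root would leave $p$ and not $\sqrt p$ in front of the square function. By (3), that is forced on any such argument. Second, to bound that sum one wants $|z_k|^{p-2}=(z_k^2)^{(p-2)/2}\le(E_k(z_n^2))^{(p-2)/2}$. From $z_k^2\le E_k(z_n^2)$ this follows by (F1) only if $\frac{p-2}2\le1$. So the plan works for $p\le4$, where we shall carry it out in Section 8, and is not available beyond.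

The way past this is duality. To bound $\|z\|_p$, test $z$ against $\rho\ge0$ in $L_q$, with $q=\frac p{p-1}$ close to $1$. Write $\rho_k=E_k\rho$. Then $\tau(\rho z_n)$ becomes, up to the first term, $\sum_k\tau((\rho_k-\rho_{k-1})dz_k)$. The second derivative of $t^q$ is $q(q-1)t^{q-2}$, so its lower bound carries the factor $q-1=\frac1{p-1}$: the weighted quadratic variation of $(\rho_k)$ is at most about $2p$ times $\tau(\rho^q)$, and Cauchy–Schwarz takes the square root of $2p$. That is the source of $\sqrt p$. The weights that appear are $\rho_k^s$ with $s=2-q<1$, so they are operator monotone and concave.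

What remains is to bound $\sum_k\tau(\rho_k^sdz_k^2)$ and $\sum_k\tau(\rho_{k-1}^sdz_k^2)$. In the commutative case one could replace all weights by the maximum $a=\max_k\rho_k^s$ and use Doob's maximal inequality, whose constant in $L_q$ is $\frac q{q-1}=p$. With $r=\frac p{p-2}$ one has $sr=q$, and this route gives $\|a\|_r=\|\max_k\rho_k\|_q^s\le p^s\,\|\rho\|_q^s$, with $p^s$ of order $p$; the factor $\sqrt p$ just gained is lost again. But pointwise domination asks for too much. Since $dz_k^2\in\mathcal N_k$, it is enough to have one element $a$ with $\rho_k^s\le E_k(a)$ for all $k$. Such an $a$ exists with a norm bound that does not depend on $p$.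

## 6. One element that dominates all $\rho_k^s$ after conditioning

Let $p\ge4$ and put
$$\varepsilon=\tfrac1{p-1},\quad q=1+\varepsilon=\tfrac p{p-1},\quad s=1-\varepsilon=\tfrac{p-2}{p-1},\quad r=\tfrac p{p-2}\in(1,2].$$
Then $\frac1r+\frac2p=1$, $sr=q$, $s(r-1)=2\varepsilon$, $s+2\varepsilon=q$, $s+\varepsilon=1$.

**Lemma 1.** Let $0\le\rho\in\mathcal N$ and $\rho_k=E_k\rho$. There is $0\le a\in\mathcal N$ with $\rho_k^s\le E_k(a)$ for $1\le k\le n$ and $\|a\|_r\le\frac52\,\tau(\rho^q)^{1/r}$.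

For example, let $n=2$, $\mathcal N_1=\mathbb C$, $\mathcal N_2=\mathcal N$ and $\tau(\rho)=1$. Then $\rho_1=1$, $\rho_2=\rho$, and $a=\rho^s+(1-\tau(\rho^s))$ works: $\tau(\rho^s)\le1$ by concavity, $E_1(a)=1=\rho_1^s$ and $E_2(a)=a\ge\rho^s$. One adds to the last weight exactly what concavity loses.

**Step 1: construction of $a$.** By concavity, $\rho_k^s$ is a supermartingale; we add up its losses. For $2\le k\le n$ let
$$\Delta_k=\rho_{k-1}^s-E_{k-1}(\rho_k^s)\in\mathcal N_{k-1}.$$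
Since $E_{k-1}\rho_k=\rho_{k-1}$, (F1) gives $\Delta_k\ge0$. Put $A_k=\sum_{j=k}^n\Delta_j$, $A_{n+1}=0$, $D=A_2$ and $a=\rho_n^s+D$. For $j>k$ we have $E_k\Delta_j=E_k(\rho_{j-1}^s)-E_k(\rho_j^s)$, so the sum telescopes:
$$E_k(A_{k+1})=\rho_k^s-E_k(\rho_n^s).\tag{5}$$
Hence $\rho_k^s=E_k(\rho_n^s+A_{k+1})\le E_k(a)$ for $1\le k\le n$, because $A_{k+1}\le D$.

**Step 2: reduce $\tau(D^r)$ to one step at a time.** By (F4) with $A_k$ and $A_{k+1}=A_k-\Delta_k$,
$$\tau(A_k^r)-\tau(A_{k+1}^r)\le r\,\tau(A_k^{r-1}\Delta_k).$$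
Now $\Delta_k\in\mathcal N_{k-1}$ is positive and $0<r-1\le1$. By (5), $E_{k-1}A_k=\rho_{k-1}^s-E_{k-1}(\rho_n^s)\le\rho_{k-1}^s$. Using both parts of (F1),
$$\tau(A_k^{r-1}\Delta_k)=\tau\big(E_{k-1}(A_k^{r-1})\Delta_k\big)\le\tau\big((E_{k-1}A_k)^{r-1}\Delta_k\big)\le\tau(\rho_{k-1}^{s(r-1)}\Delta_k).$$
Here $s(r-1)=2\varepsilon$ and $s+2\varepsilon=q$, so the right side equals $\tau(\rho_{k-1}^q)-\tau(\rho_{k-1}^{2\varepsilon}\rho_k^s)$.

**Step 3: the mixed term is handled by a square.** Since $s+\varepsilon=1$ and $\tau$ is a trace,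
$$0\le\tau\big(\rho_k^s(\rho_k^\varepsilon-\rho_{k-1}^\varepsilon)^2\big)=\tau(\rho_k^q)-2\tau(\rho_k\rho_{k-1}^\varepsilon)+\tau(\rho_k^s\rho_{k-1}^{2\varepsilon}),$$
and $\tau(\rho_k\rho_{k-1}^\varepsilon)=\tau(\rho_{k-1}\rho_{k-1}^\varepsilon)=\tau(\rho_{k-1}^q)$. Hence $-\tau(\rho_{k-1}^{2\varepsilon}\rho_k^s)\le\tau(\rho_k^q)-2\tau(\rho_{k-1}^q)$, and Step 2 becomes
$$\tau(A_k^{r-1}\Delta_k)\le\tau(\rho_k^q)-\tau(\rho_{k-1}^q).$$

**Step 4: sum up.** Summing over $2\le k\le n$, both sides telescope, and $\tau(D^r)\le r\,\tau(\rho_n^q)\le r\,\tau(\rho^q)$ by (F4). Also $\|\rho_n^s\|_r^r=\tau(\rho_n^{sr})=\tau(\rho_n^q)\le\tau(\rho^q)$. So $\|a\|_r\le(1+r^{1/r})\tau(\rho^q)^{1/r}$, and $r^{1/r}\le e^{1/e}<\frac32$. $\square$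

## 7. The duality argument for $p\ge4$

We allow differences of the form $u_k-E_{k-1}u_k$ with $u_k$ adapted. This generality is used in Section 9, where $u_k$ will be positive. For self-adjoint $u_k\in\mathcal N_k$, $2\le k\le n$, put
$$\Theta_p(u)=\Big\|\sum_{k=2}^nu_k^2\Big\|_{p/2}+\Big\|\sum_{k=2}^nE_{k-1}(u_k^2)\Big\|_{p/2}.$$
For instance, if the $u_k$ are independent signs, then $\Theta_p(u)=2(n-1)$.

**Proposition 2.** Let $p\ge4$. Then $\big\|\sum_{k=2}^n(u_k-E_{k-1}u_k)\big\|_p\le2^{1/p}\sqrt{5p}\;\Theta_p(u)^{1/2}$.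

The core of the proof is the claim that for every $0\le\rho\in\mathcal N$, with $\rho_k=E_k\rho$,
$$\Big|\sum_{k=2}^n\tau\big((\rho_k-\rho_{k-1})u_k\big)\Big|\le\sqrt{5p}\,\|\rho\|_q\,\Theta_p(u)^{1/2}.\tag{6}$$
Replacing $\rho$ by $\rho+\delta1$, $\delta>0$, does not change the left side, and $\|\rho+\delta1\|_q\to\|\rho\|_q$ as $\delta\to0$. So we may assume $\rho\ge\delta1$, and then all $\rho_k\ge\delta1$.

**Step 1: separate $\rho$ from $u$.** Fix $k$ and let $L=L_{\rho_{k-1}}$, $R=R_{\rho_k}$, $W=L^s+R^s$, which is positive and invertible. Since $(R-L)1=\rho_k-\rho_{k-1}$, Cauchy–Schwarz for $W^{1/2}u_k$ and $W^{-1/2}(R-L)1$ gives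
$$|\tau(u_k(\rho_k-\rho_{k-1}))|=|\langle u_k,(R-L)1\rangle|\le\langle1,(R-L)^2W^{-1}1\rangle^{1/2}\,\langle u_k,Wu_k\rangle^{1/2},$$
where $\langle u_k,Wu_k\rangle=\tau(u_k\rho_{k-1}^su_k)+\tau(u_ku_k\rho_k^s)=\tau(\rho_{k-1}^su_k^2)+\tau(\rho_k^su_k^2)$.

**Step 2: the factor with $\rho$ telescopes, with constant $2p$.** For $a,b>0$, Taylor's formula for $t^q$ gives, with $q-1=\varepsilon$ and $q-2=-s$,
$$b^q-a^q-qa^\varepsilon(b-a)=q\varepsilon(b-a)^2\int_0^1(1-\theta)(a+\theta(b-a))^{-s}\,d\theta\ge\frac{q\varepsilon}2\,\frac{(b-a)^2}{\max(a,b)^s}\ge\frac{q\varepsilon}2\,\frac{(b-a)^2}{a^s+b^s}.$$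
By (F3) this inequality may be applied to the pair $(L,R)$ and evaluated at the vector $1$. Since $\tau(\rho_{k-1}^\varepsilon(\rho_k-\rho_{k-1}))=0$,
$$\langle1,(R-L)^2W^{-1}1\rangle\le\frac2{q\varepsilon}\big(\tau(\rho_k^q)-\tau(\rho_{k-1}^q)\big),\qquad\frac2{q\varepsilon}=\frac{2(p-1)^2}p\le2p.$$
The sum over $k$ of the left sides is therefore at most $2p\,\tau(\rho_n^q)\le2p\,\tau(\rho^q)$.

**Step 3: the factor with $u$ is controlled by Lemma 1.** Let $a$ be as in Lemma 1. Since $u_k^2\ge0$ and $u_k^2\in\mathcal N_k$,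
$$\sum_k\tau(\rho_k^su_k^2)\le\sum_k\tau(E_k(a)u_k^2)=\tau\Big(a\sum_ku_k^2\Big),$$
$$\sum_k\tau(\rho_{k-1}^su_k^2)\le\sum_k\tau(E_{k-1}(a)u_k^2)=\tau\Big(a\sum_kE_{k-1}(u_k^2)\Big).$$
By Hölder with $\frac1r+\frac2p=1$, the sum of the two is at most $\|a\|_r\,\Theta_p(u)\le\frac52\tau(\rho^q)^{1/r}\,\Theta_p(u)$.

**Step 4: proof of (6).** Sum Step 1 over $k$ and apply Cauchy–Schwarz to the sum. The left side of (6) is at most
$$\big(2p\,\tau(\rho^q)\big)^{1/2}\Big(\tfrac52\,\tau(\rho^q)^{1/r}\,\Theta_p(u)\Big)^{1/2}=\sqrt{5p}\;\tau(\rho^q)^{\frac12(1+\frac1r)}\,\Theta_p(u)^{1/2}.$$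
Since $\frac12(1+\frac1r)=1-\frac1p=\frac1q$, this is (6).

**Step 5: from positive test elements to the norm.** Let $z=\sum_k(u_k-E_{k-1}u_k)=z^*$; assume $z\ne0$. For $\rho\ge0$ we have $\tau(\rho u_k)=\tau(\rho_ku_k)$ and $\tau(\rho E_{k-1}u_k)=\tau(\rho_{k-1}u_k)$, so $\tau(\rho z)=\sum_k\tau((\rho_k-\rho_{k-1})u_k)$. Take $y=\mathrm{sgn}(z)|z|^{p-1}/\|z\|_p^{p-1}$. Then $y=y^*\in\mathcal N$, $\|y\|_q=1$ because $(p-1)q=p$, and $\tau(yz)=\|z\|_p$. Write $y=y_+-y_-$ with positive and negative parts. Then $\|y_+\|_q^q+\|y_-\|_q^q=1$, hence $\|y_+\|_q+\|y_-\|_q\le2^{1-1/q}=2^{1/p}$. Applying (6) to $\rho=y_+$ and $\rho=y_-$,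
$$\|z\|_p=\tau(y_+z)-\tau(y_-z)\le2^{1/p}\sqrt{5p}\;\Theta_p(u)^{1/2}.\qquad\square$$

## 8. The range $2\le p\le4$ by direct expansion, and Theorem B

For $p<4$ the exponent $r-1=\frac2{p-2}$ of Section 6 exceeds $1$, and (F1) is not available there. But now the plan of Section 5 works, since $\frac{p-2}2\le1$ and constants of order $p^2$ are harmless on a bounded range. Two lemmas replace the missing maximal function.

**Lemma 3.** Let $1\le t\le2$ and $0\le b_k\in\mathcal N$ ($2\le k\le n$). Then $\big\|\sum_kE_{k-1}b_k\big\|_t\le t\,\big\|\sum_kb_k\big\|_t$.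

*Proof.* We increase the conditioned sum one term at a time. Let $A_1=0$ and $A_k=\sum_{j=2}^kE_{j-1}b_j\in\mathcal N_{k-1}$. By (F4), then $A_k^{t-1}\in\mathcal N_{k-1}$, then (F1) with $0\le t-1\le1$ and $A_k\le A_n$,
$$\tau(A_k^t)-\tau(A_{k-1}^t)\le t\,\tau(A_k^{t-1}E_{k-1}b_k)=t\,\tau(A_k^{t-1}b_k)\le t\,\tau(A_n^{t-1}b_k).$$
Summing and using Hölder, $\|A_n\|_t^t\le t\,\|A_n\|_t^{t-1}\|\sum_kb_k\|_t$. $\square$

**Lemma 4.** Let $1<t\le2$, $0\le y\in\mathcal N$, $y_k=E_ky$, and $0\le v_k\in\mathcal N_k$ ($1\le k\le n$). Then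
$$\sum_k\tau(y_k^{t-1}v_k)\le2\,\|y\|_t^{t-1}\,\Big\|\sum_kv_k\Big\|_t.$$

*Proof.* The idea is to let $y_k$ and the partial sums of $v$ grow together. Let $V_k=\sum_{j\le k}v_j\in\mathcal N_k$, $V_0=0$. By (F4), and (F1) with $y_k\le y_k+V_{k-1}$,
$$\tau((y_k+V_k)^t)-\tau((y_k+V_{k-1})^t)\ge t\,\tau((y_k+V_{k-1})^{t-1}v_k)\ge t\,\tau(y_k^{t-1}v_k).$$
For $k\ge2$ we have $E_{k-1}(y_k+V_{k-1})=y_{k-1}+V_{k-1}$, so (F4) gives $\tau((y_k+V_{k-1})^t)\ge\tau((y_{k-1}+V_{k-1})^t)$. Therefore the sum over $k$ telescopes: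
$$t\sum_k\tau(y_k^{t-1}v_k)\le\tau((y_n+V_n)^t)-\tau(y_1^t)\le(\|y_n\|_t+\|V_n\|_t)^t\le(\|y\|_t+\|V_n\|_t)^t.$$
If $y=0$ or $V_n=0$ the lemma is trivial. Otherwise apply this to $\alpha y$ with $\alpha=\|V_n\|_t/\|y\|_t$. It gives $t\,\alpha^{t-1}\sum_k\tau(y_k^{t-1}v_k)\le2^t\|V_n\|_t^t$, that is, $\sum_k\tau(y_k^{t-1}v_k)\le\frac{2^t}t\|y\|_t^{t-1}\|V_n\|_t$. Finally $\log(2^t/t)=t\log2-\log t$ is convex and $2^t/t$ equals $2$ at $t=1$ and at $t=2$, so $2^t/t\le2$ on $[1,2]$. $\square$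

**Proposition 5.** Let $2\le p\le4$ and let $(z_k)$ be a self-adjoint martingale, $z_0=0$. Then $\|z_n\|_p\le6\,\big\|\big(\sum_{k=1}^ndz_k^2\big)^{1/2}\big\|_p$.

*Proof.* For $p=2$ this holds with constant $1$ by orthogonality. Let $p>2$ and $t=\frac p2\in(1,2]$.

**Step 1: expand.** In (4) the constant is $\frac{p(p-1)}2\le6$. Apply it through (F3) with $L=L_{z_{k-1}}$, $R=R_{z_k}$, $k\ge2$. Here $\langle1,(R-L)^2|L|^{p-2}1\rangle=\tau(dz_k|z_{k-1}|^{p-2}dz_k)=\tau(|z_{k-1}|^{p-2}dz_k^2)$, and likewise with $|R|^{p-2}$ and $|z_k|^{p-2}$. The linear term $\tau(z_{k-1}|z_{k-1}|^{p-2}dz_k)$ vanishes. So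
$$\tau|z_k|^p-\tau|z_{k-1}|^p\le6\big[\tau(|z_{k-1}|^{p-2}dz_k^2)+\tau(|z_k|^{p-2}dz_k^2)\big]\qquad(k\ge2),$$
while $\tau|z_1|^p=\tau(|z_1|^{p-2}dz_1^2)$.

**Step 2: replace the weights by powers of a positive martingale.** Let $y=z_n^2$ and $y_k=E_ky$. By (F2), $z_k^2=(E_kz_n)^2\le y_k$. Since $|z_k|^{p-2}=(z_k^2)^{t-1}$ and $0<t-1\le1$, (F1) gives $|z_k|^{p-2}\le y_k^{t-1}$. Summing Step 1 and conditioning in the second sum,
$$\tau|z_n|^p\le6\Big[\sum_{k\ge1}\tau(y_k^{t-1}dz_k^2)+\sum_{k\ge2}\tau\big(y_{k-1}^{t-1}E_{k-1}(dz_k^2)\big)\Big].$$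

**Step 3: bound the two sums.** Note $\|y\|_t^{t-1}=\|z_n\|_p^{p-2}$. Lemma 4 with $v_k=dz_k^2$ bounds the first sum by $2\|z_n\|_p^{p-2}\|\sum_kdz_k^2\|_t$. Lemma 4 with the elements $E_{k-1}(dz_k^2)\in\mathcal N_{k-1}$, indexed by $k-1$, and then Lemma 3 with $t\le2$, bound the second by
$$2\|z_n\|_p^{p-2}\Big\|\sum_{k\ge2}E_{k-1}(dz_k^2)\Big\|_t\le4\|z_n\|_p^{p-2}\Big\|\sum_kdz_k^2\Big\|_t.$$
Together $\|z_n\|_p^p\le36\,\|z_n\|_p^{p-2}\,\|\sum_kdz_k^2\|_{p/2}$. Divide (if $z_n\neq0$) and take the square root. $\square$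

**Corollary 6.** For all $2\le p<\infty$ and self-adjoint $u_k\in\mathcal N_k$ ($2\le k\le n$): $\ \big\|\sum_{k=2}^n(u_k-E_{k-1}u_k)\big\|_p\le6\sqrt p\;\Theta_p(u)^{1/2}$.

*Proof.* For $p\ge4$ this is Proposition 2, as $2^{1/p}\sqrt5\le2^{1/4}\sqrt5<6$. For $2\le p\le4$ apply Proposition 5 to the martingale with differences $0$ for $k=1$ and $u_k-E_{k-1}u_k$ for $k\ge2$. By (F2), $(u_k-E_{k-1}u_k)^2\le2u_k^2+2(E_{k-1}u_k)^2\le2u_k^2+2E_{k-1}(u_k^2)$. So the norm is at most $6\,(2\,\Theta_p(u))^{1/2}\le6\sqrt p\,\Theta_p(u)^{1/2}$. $\square$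

**Proof of Theorem B.** Take $u_k=dx_k$, $k\ge2$, in Corollary 6. Then $E_{k-1}u_k=0$ and $\sum_{k\ge2}u_k=x_n-x_1$. $\square$

## 9. Comparing the two square functions by iterating on $d_k^{2^j}$

Theorem B contains both $\|\sum dx_k^2\|_{p/2}$ and $\|\sum E_{k-1}(dx_k^2)\|_{p/2}$, and Theorem A wants only the first. The obvious tool is Lemma 3 at the exponent $t=\frac p2$. For $t>2$ its proof needs $A_k^{t-1}\le A_n^{t-1}$, which (F1) does not give; in the commutative case the proof works for all $t\ge1$, but the constant $t=\frac p2$, inserted into Theorem B, puts a factor of order $p$ in front of the square function. By (3) some loss was unavoidable, because no jump term has been used yet.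

The way out is to compare the two quantities by their difference. That difference is controlled by $\|\sum(b_k-E_{k-1}b_k)\|_{p/2}$ with $b_k=d_k^2$, and this is again a norm that Corollary 6 bounds, at half the exponent. We iterate until the exponent lies in $[1,2)$, where Lemma 3 is available with constant at most $2$. Jumps enter through Hölder's inequality: sums of higher powers are bounded by sums of lower powers times the jump term.

Let $p\ge2$ and let $d_k\in\mathcal N_k$ be self-adjoint ($2\le k\le n$). For $j\ge1$ put $t_j=p/2^j$, $b_k^{(j)}=d_k^{2^j}\ge0$, and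
$$\beta_j=\Big\|\sum_kb_k^{(j)}\Big\|_{t_j},\quad\alpha_j=\Big\|\sum_kE_{k-1}b_k^{(j)}\Big\|_{t_j},\quad g=\Big(\sum_{k=2}^n\|d_k\|_p^p\Big)^{1/p},\quad g_j=g^{2^j}.$$
Let $J\ge1$ be the integer with $t_J\in[1,2)$; then $t_j\ge2$ for $j<J$. For example, $p=2$ and $p=3$ give $J=1$, and $p=4$ gives $t_1=2$, $t_2=1$, $J=2$. Note $t_{j+1}=\frac12t_j$ and $g_{j+1}=g_j^2$.

**Lemma 7.** $\alpha_1\le2\beta_1+36\,p\,g^2$ and $\beta_1\le2\alpha_1+90\,p\,g^2$.

**Step 1: $\beta_{j+1}\le\beta_jg_j$ for $1\le j<J$.** This trades higher powers for jumps. Write $t=t_j$ and $b_k=b_k^{(j)}$. In $\mathcal N\otimes M_n$ with trace $\tau\otimes\mathrm{Tr}$,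
$$\sum_kb_k\otimes e_{k1}=\Big(\sum_kb_k^{1/2}\otimes e_{kk}\Big)\Big(\sum_kb_k^{1/2}\otimes e_{k1}\Big).$$
If $X$ is the left side, then $X^*X=\sum_kb_k^2\otimes e_{11}$. For the last factor the corresponding product is $\sum_kb_k\otimes e_{11}$, and the middle factor is diagonal. Hölder with $\frac1t=\frac1{2t}+\frac1{2t}$ gives
$$\Big\|\Big(\sum_kb_k^2\Big)^{1/2}\Big\|_t\le\Big(\sum_k\tau(b_k^t)\Big)^{1/2t}\,\Big\|\sum_kb_k\Big\|_t^{1/2}.$$
Square this. The left side becomes $\|\sum_kb_k^2\|_{t/2}=\beta_{j+1}$. On the right, $\tau(b_k^{t_j})=\tau(|d_k|^p)=\|d_k\|_p^p$, and $(\sum_k\|d_k\|_p^p)^{1/t_j}=g^{p/t_j}=g_j$.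

**Step 2: the bottom of the iteration.** Lemma 3 with exponent $t_J\in[1,2)$ gives $\alpha_J\le2\beta_J$.

**Step 3: one level from the next.** Let $j<J$. By the triangle inequality and Corollary 6 with exponent $t_j\ge2$ and $u_k=b_k^{(j)}$, for which $u_k^2=b_k^{(j+1)}$ and $\Theta_{t_j}(u)=\beta_{j+1}+\alpha_{j+1}$,
$$|\alpha_j-\beta_j|\le\Big\|\sum_k\big(b_k^{(j)}-E_{k-1}b_k^{(j)}\big)\Big\|_{t_j}\le6\sqrt{t_j}\,(\beta_{j+1}+\alpha_{j+1})^{1/2}.\tag{7}$$

**Step 4: $\alpha_j\le2\beta_j+72\,t_jg_j$ for $1\le j\le J$.** We descend from $j=J$, where this is Step 2. Suppose it holds for $j+1$. By Step 1,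
$$\beta_{j+1}+\alpha_{j+1}\le3\beta_{j+1}+72\,t_{j+1}g_{j+1}\le3\beta_jg_j+36\,t_jg_j^2.$$
Since $\sqrt{v+w}\le\sqrt v+\sqrt w$ and $6\sqrt3=2\sqrt{27}$,
$$6\sqrt{t_j}\,(\beta_{j+1}+\alpha_{j+1})^{1/2}\le2\sqrt{27\,t_jg_j\,\beta_j}+36\,t_jg_j.\tag{8}$$
The coefficient of $\beta_j$ must not grow with $p$, and the arithmetic–geometric mean inequality achieves this: $2\sqrt{27\,t_jg_j\,\beta_j}\le\beta_j+27\,t_jg_j$. With (7), $\alpha_j\le2\beta_j+63\,t_jg_j$, which proves the claim for $j$. For $j=1$ we have $72\,t_1g_1=36\,p\,g^2$, and this is the first assertion of the lemma.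

**Step 5: the second assertion when $J\ge2$.** Use (7) and (8) for $j=1$ in the other direction, with $2\sqrt{27\,t_1g_1\,\beta_1}\le\frac12\beta_1+54\,t_1g_1$. This gives $\beta_1\le\alpha_1+\frac12\beta_1+90\,t_1g_1$, hence $\beta_1\le2\alpha_1+180\,t_1g_1=2\alpha_1+90\,p\,g^2$.

**Step 6: the second assertion when $J=1$.** Now $t=t_1\in[1,2)$ and Corollary 6 does not apply, so we interpolate. Consider the linear map $T:(b_k)_{2\le k\le n}\mapsto\sum_k(E_kb_k-E_{k-1}b_k)$ on all sequences in $\mathcal N$, that is, on the direct sum of $n-1$ copies of $\mathcal N$ with the sum of the traces. It has norm at most $2$ from $\ell_1(L_1)$ to $L_1$ by the triangle inequality. It has norm at most $1$ from $\ell_2(L_2)$ to $L_2$, because the operators $E_k-E_{k-1}$ are mutually orthogonal projections of $L_2$. By Riesz–Thorin its norm from $\ell_t(L_t)$ to $L_t$ is at most $2$. Apply it to $b_k=d_k^2$, for which $E_kb_k=b_k$: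
$$\beta_1-\alpha_1\le\Big\|\sum_k(b_k-E_{k-1}b_k)\Big\|_t\le2\Big(\sum_k\tau(d_k^{2t})\Big)^{1/t}=2\,g^{p/t}=2g^2.$$
So $\beta_1\le\alpha_1+2g^2\le2\alpha_1+90\,p\,g^2$. $\square$

## 10. Proof of Theorems A and C

**Step 1: self-adjoint martingales.** Here one of the two quantities in Theorem B is eliminated by Lemma 7. Let $d_k=dx_k$ for $k\ge2$. Theorem B reads $\|x_n-x_1\|_p\le6\sqrt p\,(\alpha_1+\beta_1)^{1/2}$, and $g\le G_p(x)$, $\|x_1\|_p\le G_p(x)$. By the first half of Lemma 7, $\alpha_1+\beta_1\le3\beta_1+36\,p\,g^2$, so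
$$\|x_n\|_p\le6\sqrt{3p}\,\Big\|\Big(\sum_{k\ge2}dx_k^2\Big)^{1/2}\Big\|_p+(36p+1)\,G_p(x).\tag{9}$$
By the second half, $\alpha_1+\beta_1\le3\alpha_1+90\,p\,g^2$, and $6\sqrt{90}<57$, so
$$\|x_n\|_p\le6\sqrt{3p}\,\Big\|\Big(\sum_{k\ge2}E_{k-1}(dx_k^2)\Big)^{1/2}\Big\|_p+(57p+1)\,G_p(x).\tag{10}$$

**Step 2: general martingales by real and imaginary parts.** Write $x_k=y_k+iw_k$ with $y_k=\frac12(x_k+x_k^*)$ and $w_k=\frac1{2i}(x_k-x_k^*)$, which are self-adjoint martingales. We have $dx_k^*dx_k=dy_k^2+dw_k^2+i(dy_kdw_k-dw_kdy_k)$, and $dx_kdx_k^*$ is the same with the opposite sign of the commutator. Hence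
$$dy_k^2+dw_k^2=\tfrac12\big(dx_k^*dx_k+dx_kdx_k^*\big),$$
so each of $dy_k^2$, $dw_k^2$ is at most the right side. By (F5), $\|(\sum_{k\ge2}dy_k^2)^{1/2}\|_p=\|\sum_{k\ge2}dy_k^2\|_{p/2}^{1/2}\le\frac1{\sqrt2}\|S\|_p$, and the same holds for $w$. Applying $E_{k-1}$ before summing gives $\|(\sum_{k\ge2}E_{k-1}(dy_k^2))^{1/2}\|_p\le\frac1{\sqrt2}\|\sigma\|_p$, and the same for $w$. Moreover $\|dy_k\|_p,\|dw_k\|_p\le\|dx_k\|_p$, so $G_p(y),G_p(w)\le G_p(x)$.

**Step 3: constants.** From $\|x_n\|_p\le\|y_n\|_p+\|w_n\|_p$ and (9),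
$$\|x_n\|_p\le2\Big[\frac{6\sqrt{3p}}{\sqrt2}\,\|S\|_p+(36p+1)\,G_p(x)\Big]\le15\sqrt p\,\|S\|_p+73\,p\,G_p(x),$$
because $\frac{12\sqrt3}{\sqrt2}=6\sqrt6<15$, and $72p+2\le73p$ for $p\ge2$. This is Theorem A. In the same way (10) gives
$$\|x_n\|_p\le15\sqrt p\,\|\sigma\|_p+(114p+2)\,G_p(x)\le15\sqrt p\,\|\sigma\|_p+115\,p\,G_p(x),$$
which is Theorem C. $\blacksquare$
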